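# Splitting planar graphs without 4-cycles and 5-cycles into forests of maximum degree 2 and 191

## 1. Two adjacent hubs with many triangles

All graphs are finite and simple. Fix an integer $k\ge 0$. Take an edge $xy$, attach $k+1$ triangles $xa_ib_i$ to $x$ and $k+1$ triangles $ya_i'b_i'$ to $y$, all new vertices being distinct. Call the graph $H_k$. It is planar. A cycle lies inside one block, and the blocks of $H_k$ are the edge $xy$ and the triangles, so all cycles of $H_k$ are triangles.

Let us try to split $V(H_k)$ into an independent set $V_1$ and a set $V_2$ that induces a forest of maximum degree at most $k$. Suppose $x\in V_2$. In a triangle $xa_ib_i$ the vertices $a_i,b_i$ are not both in $V_1$, which is independent, and not both in $V_2$, which contains no cycle. So exactly one of them is in $V_2$. This happens in $k+1$ triangles, and $x$ has degree at least $k+1$ in $V_2$, which is forbidden. Hence $x\in V_1$. In the same way $y\in V_1$. But $xy$ is an edge, so no such splitting exists.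

If we allow degree $1$ in the first part, the difficulty disappears: put $V_2=\{x,y\}$ and let $V_1$ be the rest. Then $V_1$ induces the disjoint edges $a_ib_i$, $a_i'b_i'$, and $V_2$ induces one edge.

**Definition.** For $d_1,d_2\ge0$, an $(\mathcal F_{d_1},\mathcal F_{d_2})$-partition of a graph $G$ is a partition of $V(G)$ into sets $V_1,V_2$ such that, for each $i\in\{1,2\}$, the induced subgraph $G[V_i]$ is a forest with maximum degree at most $d_i$.

So $H_k$ has an $(\mathcal F_1,\mathcal F_1)$-partition but no $(\mathcal F_0,\mathcal F_k)$-partition. More generally, let $H$ be connected with every block an edge or a triangle. Color a root, walk outwards block by block, and give the new vertices of each block the color opposite to that of the vertex at which the block is attached. The only edges with equal colors at the ends are those between the two new vertices of a triangle. Two such edges never meet, because a non-root vertex is new in exactly one block and is the attaching vertex in all its other blocks, and the root is never new. So $H$ has an $(\mathcal F_1,\mathcal F_1)$-partition. Only long cycles can make the problem hard.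

The problem is from Eun-Kyung Cho, Ilkyoo Choi, Boram Park, "Partitioning planar graphs without 4-cycles and 5-cycles into bounded degree forests", arXiv:2003.09929 (2020). Two known facts are quoted without proof.

- Every planar graph without 4-cycles and 5-cycles has an $(\mathcal F_3,\mathcal F_4)$-partition.
- For every integer $k$ there is a planar graph without 4-cycles and 5-cycles that has no $(\mathcal F_1,\mathcal F_k)$-partition.

Between $d_1=1$, where no $d_2$ suffices, and $d_1=3$, where $d_2=4$ does, one value is left: is there an integer $d_2$ such that every planar graph without 4-cycles and 5-cycles has an $(\mathcal F_2,\mathcal F_{d_2})$-partition? The answer is yes.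

**Theorem 1.** Every planar graph without 4-cycles and 5-cycles has an $(\mathcal F_2,\mathcal F_{191})$-partition.

**Theorem 2.** For an integer $d_1\ge0$ there is a $d_2$ such that every planar graph without 4-cycles and 5-cycles has an $(\mathcal F_{d_1},\mathcal F_{d_2})$-partition if and only if $d_1\ge2$; for $d_1\ge2$ every $d_2\ge191$ works.

*Theorem 1 implies Theorem 2.* If $d_1\ge2$ and $d_2\ge191$, an $(\mathcal F_2,\mathcal F_{191})$-partition is an $(\mathcal F_{d_1},\mathcal F_{d_2})$-partition. If $d_1\le1$, an $(\mathcal F_{d_1},\mathcal F_k)$-partition is an $(\mathcal F_1,\mathcal F_k)$-partition, and by the second quoted fact no $k$ works. $\square$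

The value 191 is not optimized. The rest of the notes proves Theorem 1.

## 2. Euler's formula as a total charge of $-12$

In a graph without 4-cycles, distinct triangles are edge-disjoint: two triangles sharing exactly one edge would contain a 4-cycle. So for a vertex $v$ of such a graph $H$, let $t(v)$ be the number of triangles at $v$ and $p(v)$ the number of edges at $v$ in no triangle; then $v$ has degree $p(v)+2t(v)$. Define the charge
$$\mu(v)=2p(v)+3t(v)-6 .$$
Thus a non-triangle edge counts $2$ at each end and a triangle edge counts $\frac32$.

Recall that in a connected plane graph with at least one edge every face $f$ is traversed by a closed facial walk of length $\ell(f)$, that $\sum_f\ell(f)=2E$, and that the walk passes at each step through an angle between two edges consecutive around a vertex. It returns along the edge it came from only at a vertex of degree 1. A vertex of degree $k\ge2$ has $k$ angles.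

**Lemma 3.** Let $H$ be a connected plane graph without 4-cycles and 5-cycles, with minimum degree at least 2 and $H\ne K_3$. Facial walks of $H$ do not backtrack, and every face has length $3$ or at least $6$. A face of length 3 is bounded by a triangle, and each triangle bounds at most one face. If $N$ is the number of triangles that do not bound a face, then
$$\sum_v\mu(v)+\sum_{\ell(f)\ge6}(\ell(f)-6)+3N=-12. \tag{1}$$

*Proof.* Minimum degree at least 2 excludes backtracking; so facial walks have length at least 3, since a closed walk of length 2 in a simple graph backtracks. In a closed walk of length 3, 4 or 5 a repeated vertex would occur at cyclic distance at most 2. Distance 1 would be a loop and distance 2 a backtrack. Hence such a facial walk is a cycle; lengths 4 and 5 are excluded, and length 3 gives a triangle. If both sides of a triangle were faces, the connected graph $H$ would be $K_3$.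

Let $V,E,F,T$ be the numbers of vertices, edges, faces and triangles. There are $E-3T$ non-triangle edges, so
$$\sum_v\mu(v)=4(E-3T)+9T-6V=4E-3T-6V.$$
Also $\sum_f(\ell(f)-6)=2E-6F$, and the $T-N$ faces of length 3 contribute $-3$ each, so $\sum_{\ell(f)\ge6}(\ell(f)-6)=2E-6F+3T-3N$. The left side of (1) is therefore $6E-6V-6F=-12$ by Euler's formula $V-E+F=2$. $\square$

*Example.* Two triangles sharing one vertex, drawn side by side: the common vertex has $t=2$ and $\mu=0$, the other four have $\mu=-3$, the outer face has length 6, and $N=0$; the total is $-12$. Now take three triangles at a common vertex $a$, one drawn inside the first and one outside it. Then $\mu(a)=3$, the other six vertices have $-3$ each, there are two faces of length 6, and the first triangle bounds no face, so $N=1$. The total is $3-18+0+3=-12$.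

## 3. A minimal counterexample and colorings with few vertices in $A$

Put $D=191$. A *coloring* of a graph $H$ is a partition $(A,B)$ of $V(H)$ with $H[A]$ a forest of maximum degree at most 2 and $H[B]$ a forest of maximum degree at most $D$. Let $G$ be a counterexample to Theorem 1 with $|V(G)|$ minimum, embedded in the plane. Induced subgraphs of $G$ are planar without 4- and 5-cycles, so every proper induced subgraph of $G$ has a coloring. $G$ is connected, since otherwise its components could be colored separately. Every vertex has degree at least 2, since a vertex of degree at most 1 could be deleted and later given the color opposite to its neighbor's.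

Let $d(u)$ be the degree in $G$; a $k$-vertex is a vertex with $d=k$.

**Definition.** A vertex is *big* if $d\ge D+1=192$ and *small* otherwise; $b(u)$ is the number of big neighbors of $u$. For nonempty $Y\subseteq V(G)$, an *$A$-minimal* coloring of $G-Y$ is a coloring with $|A|$ minimum.

For a small vertex the degree condition in $B$ is automatic. Minimizing $|A|$ exploits this: a small vertex stays in $A$ only if something blocks its move to $B$.

**Lemma 4.** Let $(A,B)$ be an $A$-minimal coloring of $G-Y$ and let $u\in A$ be small. Then $u$ has a big neighbor in $B$ or at least two neighbors in $B$. Hence at most $d(u)-1$ neighbors of $u$ lie in $A\cup Y$, and at most $d(u)-2$ if $b(u)=0$.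

*Proof.* Otherwise $u$ has at most one neighbor in $B$, and it is small. Moving $u$ to $B$ creates no cycle, and the degree of that neighbor inside $B$ stays at most its degree in $G$, which is at most $D$. So we get a coloring with smaller $|A|$, a contradiction. $\square$

**Definition.** A small vertex is *light* if $d\le3$, or $d=4$ and $b=0$.

By Lemma 4,
$$\text{in an } A\text{-minimal coloring, a light vertex of } A \text{ has at most two neighbors in } A\cup Y. \tag{2}$$
So whatever colors $Y$ receives, a light vertex outside $Y$ never gets more than two neighbors in $A$.

**Lemma 5.** A 2-vertex has a big neighbor, and its other neighbor is big, or small and not light. In particular neighbors of 2-vertices have degree at least 4, and 2-vertices are not adjacent to light vertices (so not to each other).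

*Proof.* Let $v$ be a 2-vertex with $N(v)=\{x,y\}$, and take an $A$-minimal coloring of $G-v$. If $x,y$ had the same color, $v$ could take the other. So let $x\in A$, $y\in B$. Since $v$ cannot join $B$, where it would have only the neighbor $y$, the vertex $y$ already has $D$ neighbors in $B$; so $d(y)\ge D+1$ and $y$ is big. Since $v$ cannot join $A$, $x$ has two neighbors in $A$; together with $v$ this makes three neighbors outside $B$, so by (2) $x$ is not light. $\square$

## 4. The 2-vertices in triangles and the graph $G'$

**Definition.** $\Delta$ is the set of 2-vertices that lie in triangles. A *hinge* is a 4-vertex $t$ with $N(t)=\{w,v,x,y\}$ such that $w$ is big, $v\in\Delta$, $N(v)=\{t,w\}$, $x,y$ are small and $xy\in E(G)$. A small vertex that is neither light nor a hinge is *heavy*.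

A hinge is thus a vertex in two triangles, $tvw$ and $txy$, the first containing a big vertex and a 2-vertex. The vertices $x,y$ of a hinge are not 2-vertices: if $N(x)=\{t,y\}$, then $x$ would have no big neighbor, against Lemma 5. A heavy vertex has $d\ge5$, or $d=4$ and $b\ge1$.

Let $G'=G-\Delta$. The next lemma makes (1) available for $G'$ and records the role of the deleted vertices.

**Lemma 6.** Let $u\notin\Delta$, and let $\tau(u)$ be the number of its neighbors in $\Delta$.

(a) If $v\in\Delta$ is a neighbor of $u$, with triangle $uvz$, then $z\notin\Delta$, and distinct $v$ give distinct $z$. So $u$ has at least $d(u)/2$ neighbors in $G'$.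

(b) $G'$ is connected with minimum degree at least 2, every big vertex has degree at least $96$ in $G'$, and $G'\ne K_3$. So Lemma 3 applies to $G'$.

(c) If in (a) $u$ is small, then $z$ is big and $uz$ lies in no triangle of $G'$.

(d) If $u$ is small and $b(u)=0$, then $\tau(u)=0$ and the triangles at $u$ are the same in $G$ and $G'$.

*Proof.* (a) 2-vertices are not adjacent, so $z\notin\Delta$. If $v\ne v'$ gave the same $z$, two triangles would share $uz$. So $u$ has at least as many neighbors outside $\Delta$ as in $\Delta$.

(b) A vertex with a neighbor in $\Delta$ has degree at least 4, so by (a) it keeps at least 2 neighbors; other vertices lose nothing. Big vertices keep at least $192/2=96$. Deleting a 2-vertex whose neighbors are adjacent keeps a graph connected, and vertices of $\Delta$ are pairwise nonadjacent, so $G'$ is connected. If $G'=K_3$, there is no big vertex, so by Lemma 5 there are no 2-vertices, $\Delta=\emptyset$ and $G=K_3$, which is colorable.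

(c) The 2-vertex $v$ has a big neighbor, and it is not $u$. The only triangle of $G$ containing $uz$ is $uvz$, which is not in $G'$.

(d) A neighbor of $u$ in $\Delta$ would give a big neighbor by (c). $\square$

From now on $p,t,\mu$ refer to $G'$. Vertices of $G'$ have charge $\mu(v)$, faces of length $\ell\ge6$ have charge $\ell-6$, non-facial triangles have charge $3$, and the total is $-12$. We shall move charge around until everything is nonnegative; that is the contradiction.

## 5. Big vertices pay first, and where the local rule stops

**Stage 0.** Every big vertex gives each small $G'$-neighbor $2$ along an edge in no triangle of $G'$, and $\frac32$ along an edge in a triangle of $G'$. Let $\mu_1$ be the resulting charge.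

A big vertex $w$ passes on exactly what its edges to small vertices contributed to $\mu(w)$, so $\mu_1(w)\ge-6$. It will have to collect $6$, a little from each of its at least 96 edges. A small $u$ with $b(u)=0$ has $\mu_1(u)=\mu(u)$.

**Definition.** The *branches* at $u\in V(G')$ are the edges at $u$ in no triangle of $G'$ and the triangles of $G'$ at $u$, each identified with the one or two neighbors of $u$ that it contains. They partition $N_{G'}(u)$. For small $u\in V(G')$ let $p_b$ be the number of big neighbors via non-triangle edges, $t_e$ the number of big neighbors via triangle edges, and $t_b$ the number of triangles of $G'$ at $u$ that contain a big neighbor.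

Then $d(u)=p+2t+\tau$, $b=p_b+t_e$, $t_b\le t_e$, and $t_e\ge1$ implies $t_b\ge1$. By Lemma 6(a),(c), different $\Delta$-neighbors of $u$ yield different big neighbors via non-triangle edges, so $\tau\le p_b$. If $b\ge1$, then
$$-\tau+\tfrac52p_b+t_e+t_b\ \ge\ \tfrac32, \tag{3}$$
because the left side is at least $\frac32p_b+t_e+t_b$, which is at least $\frac32$ if $p_b\ge1$ and at least $2$ if $p_b=0$.

*Example.* For a hinge, $p=t=1$, $p_b=1$, $t_e=t_b=0$, $\tau=1$; $\mu=-1$ and $\mu_1=1$.

**Definition.** A *poor* vertex is a 3-vertex with $b=0$ in a triangle.

A 3-vertex is in at most one triangle, so a poor vertex has $p=t=1$ and $\mu=-1$. No big vertex helps it. The obvious rule is that each heavy vertex gives $1$ to each poor neighbor. Test it on a heavy vertex $u$ with $d=5$, $b=0$, $p=1$, $t=2$: here $\mu(u)=2$, but $u$ might have five poor neighbors. One would like to exclude this by recoloring: delete the set $Y$ of poor neighbors of $u$, take an $A$-minimal coloring of $G-Y$, and put $Y$ back. Consider a second heavy vertex $o\in A$ with $d(o)=5$, $b(o)=0$, adjacent to exactly one $a\in Y$. By Lemma 4 at most three neighbors of $o$ are in $A\cup Y$, and one of them is $a$. So $o$ may have two neighbors in $A$, and if $a$ has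 to go to $A$ then $o$ gets a third. This count at the other heavy vertices is where the local argument stops.

Repeat the count for an arbitrary deleted set $Y$. Let $o\in A$ be heavy with $b(o)=0$, let $n$ be the number of its neighbors in $Y$, and $q$ the number of triangles at $o$ with both other vertices in $Y$. At most $d-2-n$ neighbors of $o$ were in $A$. If the final coloring has no monochromatic triangle, each of the $q$ triangles sends at most one new vertex to $A$, so there are at most $n-q$ new ones. The total is at most $d-2-q$, and this is at most $2$ exactly when $q\ge d-4$. If instead $n\ge d-1$, then $o$ cannot be in $A$ at all. So the recoloring works if every heavy vertex near $Y$ has $q\ge d-4$ or $n\ge d-1$.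

Now suppose a heavy $o$ violates this. Then $q\le d-5$, and few full triangles at $o$ means few deleted neighbors compared with the charge: each branch costs $1$ if it holds one deleted vertex, and only the $q$ full triangles cost $2$. As we compute in (6), $\mu(o)-n\ge-1$. So the vertex that blocks the recoloring can *almost* pay $1$ to every deleted neighbor. This is the mechanism of the proof: start with a large set $R$ of vertices to be deleted; a heavy vertex that blocks the recoloring pays its neighbors in $R$, and they leave $R$; if nobody blocks, recolor. The word "almost" hides a deficit of $1$ for $b=0$ and, as we shall see, one of $\frac12$ for $b=1$. Most of the work repairs these two deficits.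

## 6. Elements, states, and the two exceptional kinds of heavy vertex

**Definition.** The *elements* are all 3-vertices and 4-vertices with $b=0$, and all 2-vertices not in $\Delta$ with exactly one big neighbor. $R_0$ is the set of elements.

All elements are light, none is in $\Delta$, and 3- and 4-elements have no big neighbor. Their charges after Stage 0 are: poor, $-1$; a 3-element in no triangle, $0$; a 4-element in $2$, $1$, $0$ triangles, respectively $0,1,2$; a 2-element $-2+2=0$, because it lies in no triangle. The non-big neighbor of a 2-element is heavy: by Lemma 5 it is not light, and it is not a hinge, because the neighbors of a hinge are a big vertex, a vertex of $\Delta$, and two vertices $x,y$ that are not 2-vertices. Hence a 2-element is adjacent to no element.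

**Definition.** A *state* is a set $R\subseteq R_0$. Given $R$, let $\mathrm{Gh}_1$ be the set of 3-vertices $t\notin R$ lying in a triangle $\{t,e,u\}$ with $e\in R$ and $u$ heavy; let $\mathrm{Gh}_2$ be the set of hinges with a neighbor in $R$ (necessarily one of $x,y$); and $U=R\cup\mathrm{Gh}_1\cup\mathrm{Gh}_2$.

The vertices of $\mathrm{Gh}_1\cup\mathrm{Gh}_2$ will be deleted and recolored along with $R$, although nobody pays them. $U$ contains no big vertex, no heavy vertex and no vertex of $\Delta$.

**Definition.** For heavy $u$ let $n(u)=|N(u)\cap U|$ and let $q(u)$ be the number of triangles at $u$ with both other vertices in $U$; $n_R,q_R$ are the same with $R$ in place of $U$. Let $\kappa(u)=d(u)-4$ if $b(u)=0$ and $\kappa(u)=d(u)-3$ if $b(u)\ge1$. A heavy $u$ is *satisfied* if $q(u)\ge\kappa(u)$ or $n(u)\ge\kappa(u)+3$; otherwise it is *unsatisfied*, that is, $q\le\kappa-1$ and $n\le\kappa+2$. It is *touched* if $N(u)\cap R\ne\emptyset$.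

We have $\kappa\ge1$, and by Lemma 4 a heavy vertex of $A$ has at most $\kappa+2$ neighbors in $A\cup Y$.

*Example.* Let $u$ be heavy, $d=5$, $b=0$, in triangles $uaa'$, $uff'$, with fifth neighbor $g$ and $ug$ in no triangle. Here $\kappa=1$. If $a,a'\in R$, then $q\ge1$ and $u$ is satisfied. If $a\in R$ and $a'$ is a 3-vertex whose third neighbor is big, then $a'\notin R_0$, but $a'\in\mathrm{Gh}_1$, and again $u$ is satisfied. If $N(u)\cap U=\{a\}$ with $a\in R$, then $u$ is unsatisfied; it has $\mu=2$ and can pay $1$ to $a$. If $N(u)\cap U=\{a,f,g\}\subseteq R$, then $q=0$ and $n=3=\kappa+2$, so $u$ is unsatisfied; but it would have to pay $3$ out of $2$.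

**Counting what a heavy vertex pays.** Let $u$ be heavy. An element adjacent to $u$ lies in no branch of $u$ that contains a big vertex: 3- and 4-elements have no big neighbor, and 2-elements are in no triangle. Let $\varphi_0$ be the number of branches of $u$ with no big vertex and no vertex of $R$. There are $(p-p_b)+(t-t_b)$ branches without big vertices; all but $\varphi_0$ of them contain a vertex of $R$, and $q_R$ of them contain two. So
$$n_R=(p-p_b)+(t-t_b)-\varphi_0+q_R. \tag{4}$$
Insert $\mu_1=2p+3t-6+2p_b+\frac32t_e$, $b=p_b+t_e$ and $d=p+2t+\tau$:
$$\mu_1-n_R-\tfrac b2=d-6-\tau+\tfrac52p_b+t_e+t_b+\varphi_0-q_R\qquad(b\ge1), \tag{5}$$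
$$\mu-n_R=d-6+\varphi_0-q_R\qquad(b=0). \tag{6}$$
The term $\frac b2$ in (5) is there because we want $u$ to keep $\frac12$ for each of its big neighbors. If $u$ is unsatisfied, (6) is at least $-1+\varphi_0$, and by (3) the expression (5) is at least $d-6+\frac32-(d-4)+\varphi_0=-\frac12+\varphi_0$. These are the two deficits. We determine exactly when they occur.

**Definition.** A heavy vertex $u$ is *critical* (in state $R$) if it has exactly one big neighbor $w$ and exactly one $\Delta$-neighbor $v$ (adjacent to $w$), all its other neighbors are in $R$, and one of the following holds:

- (C1) $d=4$, the other neighbors are $c,c'$, and $uc,uc'$ are in no triangle;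
- (C2) $d=5$, the other neighbors are $c,a,a'$, $aa'\in E(G)$, and $uc$ is in no triangle;
- (C3) $d=6$, the other neighbors are $a,a',f,f'$, and $aa',ff'\in E(G)$.

A critical vertex has $q=d-4$, $n=d-2$, $\kappa=d-3$, so it is unsatisfied. Its charges are easily listed: $\mu_1=2,3,4$ and $n_R=2,3,4$ in cases (C1), (C2), (C3). It can pay $R$ exactly, and has nothing left.

**Lemma 7.** Let $u$ be heavy with $b(u)\ge1$, unsatisfied. Then $\mu_1(u)-n_R(u)\ge\frac b2$ unless $u$ is critical, in which case $\mu_1-n_R=0$.

*Proof.* Since $q_R\le q\le d-4$, (5) gives $\mu_1-n_R-\frac b2\ge-2-\tau+\frac52p_b+t_e+t_b$. If $p_b=0$, then $\tau=0$ and $t_e,t_b\ge1$, so this is at least $0$. If $p_b\ge2$, it is at least $-2+\frac32p_b>0$. If $p_b=1$ and $\tau=0$, it is at least $\frac12$. If $p_b=\tau=1$ and $t_b\ge1$, it is at least $-3+\frac52+2>0$.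

There remains $p_b=\tau=1$, $t_b=t_e=0$, $b=1$. Then (5) reads $\mu_1-n_R=d-4+\varphi_0-q_R$, a nonnegative integer. If it is at least $1$, we are done. Let it be $0$. Then $\varphi_0=0$ and $q_R=d-4\le t$; from $d-1=p+2t$ and $p\ge1$ we get $d-1\ge1+2(d-4)$, so $d\le6$. Let $w$ be the big neighbor and $v$ the $\Delta$-neighbor; by Lemma 6(c), $N(v)=\{u,w\}$. As $\varphi_0=0$, every branch other than $uw$ contains a vertex of $R$, and $q_R$ triangles lie in $R$ apart from $u$.

- $d=4$: $(p,t)=(3,0)$ or $(1,1)$. In the second case $u$ is a hinge, not heavy. The first is (C1).
- $d=5$: $p+2t=4$, $t\ge1$, $p\ge1$, so $(p,t)=(2,1)$ and $q_R=1$: this is (C2).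
- $d=6$: $p+2t=5$, $t\ge2$, $p\ge1$, so $(p,t)=(1,2)$ and $q_R=2$: this is (C3).

The edges $uc,uc'$ lie in no triangle of $G'$, hence in none of $G$, as the only $\Delta$-neighbor of $u$ has neighbors $u,w$. Conversely, if $u$ is critical, then $uw$ lies in the triangle $uvw$ and so in no triangle of $G'$; thus $p_b=\tau=1$, $t_b=t_e=\varphi_0=0$, $q_R=d-4$, and $\mu_1-n_R=0$. $\square$

**Definition.** A heavy unsatisfied $u$ with $b(u)=0$ is *troubled* if $n_R(u)>\mu(u)$.

**Lemma 8.** Let $u$ be troubled. Then $n_R(u)=n(u)=d(u)-2=\mu(u)+1$. Moreover $u$ has exactly two *open* triangles, i.e. triangles $\{u,e,t\}$ with $e\in R$ and $t\notin U$; we call $t$ a *partner* of $u$. The two partners are distinct, and all other neighbors of $u$ are in $R$. Each partner is heavy (and touched), or it is *dead*: a 4-vertex with $b=0$ in $R_0\setminus R$.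

*Proof.* Here $d\ge5$, $n\le\kappa+2=d-2$, $q\le\kappa-1=d-5$. Let $\beta=p+t$. As $\tau=0$, $d=p+2t$, so $\mu=d+\beta-6$ and $\beta\ge d/2$, hence $\beta\ge3$. If $\beta\ge4$, then $n_R\le d-2\le\mu$. So $\beta=3$, $\mu=d-3$, and $n_R=n=d-2$. Since $p+t=3$ and $p+2t\ge5$, either $(p,t)=(1,2)$, $d=5$, $q=0$, or $(p,t)=(0,3)$, $d=6$, $q\le1$. Exactly two neighbors of $u$ are outside $R$, and these are outside $U$ since $n=n_R$. In the first case each of the two triangles must contain a vertex outside $U$; in the second case at least two of the three must. So there are exactly two triangles with exactly one vertex outside $U$ each: the open ones.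

Let $\{u,e,t\}$ be open. $t$ is small because $b(u)=0$. It is not a 3-vertex, as otherwise $t\in\mathrm{Gh}_1\subseteq U$. It is not a hinge, as otherwise $t\in\mathrm{Gh}_2\subseteq U$. It is not a 2-vertex, since then $N(t)=\{u,e\}$ contains no big vertex. So it is heavy, and touched by $e$, or a light 4-vertex with $b=0$ outside $R$. $\square$

In the last case of the example above, $u$ is troubled, with partners $a',f'$.

The $\frac12$-deficit also obstructs recoloring. If a critical $z$ of type (C1) is in $A$, at most $\kappa+2=d-1$ of its neighbors are in $A\cup Y$, so at most one was in $A$ originally, and its two neighbors $c,c'\in R$ may both go to $A$. We would be fine if $c$ could be forced into $B$. The next definition describes situations where this is possible.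

**Definition.** A critical vertex $u$ of type (C1) or (C2) is *helped* if there are a poor $c\in N(u)\cap R$ with $uc$ in no triangle and a vertex $m\in R$ of the triangle $\{c,m,s\}$ at $c$ such that

- (H1) $m$ is poor and its neighbor outside $\{c,s\}$ is light; or
- (H2) $m$ is a 4-vertex in two triangles, and the triangle at $m$ other than $\{c,m,s\}$ contains a poor vertex $c_2\in R$.

The vertex $c$ sees $u$, $m$, $s$. If $u$ and one of $m,s$ are in $A$ when $c$ is colored, $c$ can go to $B$. The plan is to color $m$ just before, with preference for $A$.

## 7. The peeling procedure

Start with $R=R_0$. To *peel* $u$ means: $u$ gives $1$ to (pays) every vertex of $N(u)\cap R$, and these vertices leave $R$. While $R\ne\emptyset$, apply the first applicable step.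

**S0.** Some component of $G[R]$ consists of 4-vertices: delete it from $R$, without payment.

**S1.** Some touched heavy vertex is unsatisfied, not critical and not troubled: peel it.

**S2.** Let $\mathcal T$ be the set of troubled vertices. A heavy partner is touched, so, as S1 is not applicable, it is satisfied, troubled or critical. It is not critical, since all neighbors of a critical vertex except a big one and one in $\Delta$ are in $R$, and the troubled vertex is not. If $u,t\in\mathcal T$ and $t$ is a partner of $u$ via $\{u,e,t\}$, then $u\notin U$ shows that $u$ is a partner of $t$ via the same triangle. So the partner relation on $\mathcal T$ is symmetric. Every troubled vertex has two distinct partners, so the components of this relation are cycles of length at least 3, or paths $u_1\dots u_r$ ($r\ge1$) with two *ends* $t_0,t_r$: the remaining partner of $u_1$ and that of $u_r$ (both partners of $u_1$ if $r=1$). Each end is dead or a satisfied heavy vertex. Step S2 applies if some component is (a) a cycle or (b) a path with both ends dead. Then all $u_i$ of the component are peeled together: all of $R\cap\bigcup_iN(u_i)$ leaves $R$, and each such vertex is paid $1$ by one $u_i$, chosen as follows.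

(a) Let the open triangles be $\{u_i,u_{i+1},e_i\}$, indices modulo the length. A vertex that equals some $e_j$ is paid by such a $u_j$; any other by an adjacent $u_i$. The two open triangles at $u_i$ share only $u_i$, so $e_{i-1}\ne e_i$, and $u_i$ never pays for $e_{i-1}$. Hence $u_i$ pays at most $n_R(u_i)-1=\mu(u_i)$.

(b) Let $e_0,\dots,e_r$ be the $R$-vertices of the open triangles $\{t_0,u_1,e_0\}$, $\{u_i,u_{i+1},e_i\}$ ($1\le i<r$), $\{u_r,t_r,e_r\}$. A vertex that equals some $e_j$ with $j\ge1$ is paid by such a $u_j$; any other by an adjacent $u_i$. As in (a), for $i\ge2$ the vertex $u_i$ does not pay for $e_{i-1}$, so it pays at most $\mu(u_i)$. The vertex $u_1$ pays at most $n_R(u_1)=\mu(u_1)+1$. The dead vertices $t_0,t_r$, which are distinct by Lemma 9, give $\frac12$ each to $u_1$.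

**S3.** Some critical vertex is not helped: peel it.

Every step removes a vertex from $R$. A peeled vertex never again has a neighbor in $R$, so it is peeled only once. The sharing in S2 uses that $e_i$ is adjacent to two vertices of the chain and needs only one payment.

*Example.* A single troubled 5-vertex with both partners dead has $\mu=2$, receives $\frac12+\frac12$, pays $3$, and ends with $0$.

The dead vertices must be able to afford their gifts.

**Lemma 9.** A dead partner $t$ of a troubled $u$ with open triangle $\{u,e,t\}$ left $R$ by being paid $1$. The two ends in S2(b) are distinct. Each vertex gives $\frac12$ at most once. Consequently every 4-element keeps at least $\mu\ge0$ during the procedure, and a 4-element that was paid keeps at least $\mu+\frac12\ge\frac12$.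

*Proof.* If $t$ had left by S0, its neighbor $e$, which is still in $R$, would have been in the same component and would have left too. So $t$ was paid at a peeling of a heavy neighbor.

Suppose $t$ is a dead partner in two different open triangles $\{u,e,t\}$, $\{u',e',t\}$, possibly at different times. They are edge-disjoint, so $N(t)=\{u,e,u',e'\}$, and the heavy neighbors of $t$ are $u,u'$. At the time when $\{u,e,t\}$ is open, $u$ has not been peeled before, because it has the neighbor $e\in R$; likewise for $u'$. But $t\notin R$ at both times, so $t$ left $R$ before both, by a peeling of $u$ or $u'$. This is a contradiction. So $t$ is a dead partner via at most one open triangle during the whole procedure.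

If $r\ge2$ and $t_0=t_r$, the open triangles containing $u_1$ and $u_r$ would be two different ones, because $u_1\neq u_r$ are heavy and $e_0,e_r$ are not; for $r=1$ the partners are distinct by Lemma 8. Finally, when $t$ gives $\frac12$, the heavy vertex of its only open triangle is peeled, and the triangle is never open again. $\square$

**Proposition 10.** While $R\ne\emptyset$, some step is applicable. Hence the procedure ends with $R=\emptyset$.

## 8. If no step applies, $G$ can be colored

This section proves Proposition 10. Suppose $R\neq\emptyset$ and no step applies. Then:

- every component of $G[R]$ contains a vertex of degree at most 3 in $G$ (S0);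
- every touched heavy vertex is satisfied, or critical and helped, or troubled (S1, S3);
- every component of the partner relation on $\mathcal T$ is a path with at least one end a satisfied heavy vertex (S2).

The first property matters for the following reason: if a 4-vertex is colored last, with two neighbors in $A$ and two in $B$, either color may close a cycle. We need an order in which each element has at most three colored neighbors.

Let $S$ be the set of satisfied heavy partners of troubled vertices. Troubled vertices will all go to $B$, and some vertices of $S$ must be recolored to keep $B$ acyclic. So we need to know what $S$ looks like.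

**Lemma 11.** Let $s\in S$ be a partner of $u\in\mathcal T$, with open triangle $\{s,u,e\}$. Then $b(s)=0$, and

(i) $N(s)\setminus\{u\}\subseteq U$, or

(ii) $d(s)=5$, $N(s)=\{u,e,g,h,z\}$ with a triangle $\{s,g,h\}$, $g,h\in U$, $z\notin U$, and $sz$ in no triangle.

In (ii), $z\notin\mathcal T$. Each $s\in S$ has exactly one troubled neighbor.

*Proof.* A triangle counted in $q(s)$ does not contain $u\notin U$, nor $e$, since $se$ lies in $\{s,u,e\}$ only, nor a big vertex. Suppose $b(s)\ge1$, so $\kappa=d-3$. Then $n\ge\kappa+3=d$ is impossible as $u\notin U$, so $q\ge d-3$. Counting the neighbors in these triangles, $u$, $e$ and a big neighbor, $2(d-3)+2+1\le d$, so $d\le3$, which is false for a heavy vertex. So $b(s)=0$, $\kappa=d-4$ and $d\ge5$. If $n\ge d-1$, we have (i). Otherwise $q\ge d-4$ and $2q+2\le d$, which gives $d\le6$. If $d=6$, then $q=2$, all neighbors are accounted for, and (i) holds. If $d=5$, then $q=1$ and one neighbor $z$ is left; if $z\in U$, (i) holds, otherwise (ii), where $sz$ is in no triangle because the other four edges at $s$ lie in $\{s,u,e\}$ and $\{s,g,h\}$.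

If $z\in\mathcal T$ in (ii), then $s\notin R$ would be a partner of $z$ and $sz$ would be in a triangle. Since $\mathcal T\cap U=\emptyset$, the last claim follows. $\square$

Let
$$Y=R\cup\mathrm{Gh}_1\cup\mathrm{Gh}_2\cup\{\Delta\text{-neighbors of hinges in }\mathrm{Gh}_2\}\cup\mathcal T\cup S .$$
$Y$ contains no big vertex. Take an $A$-minimal coloring of $G-Y$. We color $Y$ in four steps and check each time:

(7) every newly colored vertex or tree is joined by at most one edge to previously colored vertices of its color.

This keeps $A$ and $B$ acyclic. Degrees are checked afterwards.

**Step 1 (troubled vertices and $S$).** All of $\mathcal T$ gets $B$. Then color $S$ one by one: type (i) gets $B$; type (ii) gets $A$ if $z$ is already colored $B$, and otherwise $B$.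

Suppose $z$ is uncolored when $s$ of type (ii) is considered. Then $z\in Y$, $z\notin U\cup\mathcal T$, and $z\notin\Delta$ because both edges at a vertex of $\Delta$ lie in a triangle and $sz$ does not. So $z\in S$. The vertex $s$ is in $N(z)\setminus U$ and is not troubled, so $z$ is of type (ii) with $s$ in the role of $z$. As $s$ gets $B$, $z$ will get $A$. Hence, at the end of this step, a vertex of $S\cap B$ has no neighbor in $B$ outside $U$ except its troubled neighbor, and a vertex of $S\cap A$ has all its neighbors outside $U$ in $B$.

We check (7). Neighbors of troubled vertices outside $R$ are their partners, so adjacency inside $\mathcal T$ is exactly the partner relation, and $G[\mathcal T]$ consists of disjoint paths. Take one of these paths together with its ends in $S\cap B$. Each such end has exactly one troubled neighbor, so it is attached by one edge, and the two ends, if both are in $S$, are distinct. Two vertices of $S\cap B$ are not adjacent by the last paragraph. So we get a tree, and there are no edges between different such trees. Such a tree can be joined to vertices of $B$ outside $Y$ only through dead ends. Indeed, vertices of $S\cap B$ have no neighbors there, and the neighbors of the $u_i$ outside $Y$ are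 dead partners. (Dead vertices are not in $Y$: they are light 4-vertices with $b=0$ outside $R$, while $\mathrm{Gh}_1$ consists of 3-vertices, hinges have big neighbors, $\Delta$ consists of 2-vertices, and $\mathcal T\cup S$ is heavy.) At most one end is dead. A dead neighbor of any $u_i$ is an end of the path, so the dead end is joined to the path by one edge only. So the tree is joined by at most one edge to $B$ outside $Y$. A vertex of $S\cap A$ has, at this time, no neighbor in $A$, because $U$ is uncolored. So (7) holds.

**Step 2 (hinges).** For each $t\in\mathrm{Gh}_2$ with $N(t)=\{w,v,x,y\}$, the vertices $t$ and $v$ get the color opposite to that of the big vertex $w$, which is not in $Y$ and hence colored. The tree consists of the edge $tv$; $v$ has no further neighbor but $w$, and one of $x,y$ is in $R$ and uncolored. So (7) holds.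

**Step 3 ($\mathrm{Gh}_1$).** Let $t\in\mathrm{Gh}_1$ with triangle $\{t,e,u\}$, $e\in R$ uncolored, $u$ touched heavy, and third neighbor $y$. The vertex $u$ is colored, because heavy vertices of $Y$ are in $\mathcal T\cup S$. If $y$ is big, $t$ gets the color opposite to $y$'s. Otherwise $t$ gets $B$ unless both $u$ and $y$ are colored $B$, in which case it gets $A$. In each case (7) holds. If $t$ gets $A$, its only possible colored neighbor in $A$ is $u$, and that only if $y$ is big.

**Step 4 (elements).** For every critical $z$ fix $c(z)$ and $m(z)$ as in the definition of "helped", and let $M\subseteq R$ be the set of all $m(z)$. A 3-vertex of $M$ is as in (H1), a 4-vertex of $M$ is as in (H2). Color $R$ in this order: first the 2-elements; then the 4-vertices, by nonincreasing distance in $G[R]$ to the set of vertices of $R$ of degree at most 3; then the 3-vertices in $M$; then the other 3-vertices. The rules are as follows.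

- A 2-element gets the color opposite to its big neighbor's.
- A 3- or 4-vertex not in $M$ (*standard rule*) gets $B$ if at most one of its colored neighbors is in $B$, and otherwise $A$.
- A vertex of $M$ (*$M$-rule*) gets $A$ if at most one of its colored neighbors is in $A$, and otherwise $B$.

For 2-elements (7) is clear. A 2-element is isolated in $G[R]$, so every component of $G[R]$ with a 4-vertex contains a 3-vertex, and each 4-vertex of $R$ has a neighbor in $R$ at smaller distance, of degree 3 or 4. That neighbor is colored later. So at the time of coloring, every 3- or 4-element has at most three colored neighbors. If a rule assigns its preferred color, at most one colored neighbor has it; if it assigns the other color, at least two of the at most three colored neighbors have the preferred one, so at most one has the assigned one. Hence (7) holds, $A$ and $B$ are acyclic, and in particular no triangle is monochromatic.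

For the critical vertices we need one more fact.

(8) If $m=m(z)$ gets $B$, then the third vertex $s$ of the triangle $\{c,m,s\}$ at $c=c(z)$ is in $A$ and was colored before $m$. Moreover $c$ is colored by the standard rule after $m$.

First, $c\notin M$: a 3-vertex of $M$ has a light neighbor outside its triangle, but the neighbor of the 3-vertex $c$ outside its triangle is the heavy vertex $z$. So $c$ is among the last 3-vertices, colored by the standard rule after all of $M$. Let $m$ get $B$; then at least two of its colored neighbors are in $A$. If $m$ is a 4-vertex, with second triangle $\{c_2,m,s_2\}$, the poor vertices $c,c_2\in R$ are uncolored when $m$ is colored, so its colored neighbors are among $s,s_2$. If $m$ is a 3-vertex, $c$ is uncolored, so its colored neighbors are among $s$ and the neighbor outside its triangle. In both cases both these vertices are colored and in $A$, which proves (8).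

**Step 5 (degrees at big vertices and in $B$).** The vertices of $Y$ that have big neighbors are among the hinges, their $\Delta$-neighbors, the vertices of $\mathrm{Gh}_1$ and the 2-elements: $\mathcal T\cup S$ has $b=0$ by definition and Lemma 11, and 3- and 4-elements have $b=0$. Each has exactly one big neighbor and got the opposite color. So degrees of big vertices inside their color class did not change. Small vertices have degree at most $D$ in $B$. It remains to show that small vertices of $A$ have at most two neighbors in $A$.

**Step 6 (vertices of $Y$ in $A$).** Under the standard rule a vertex of $A$ has at least two neighbors in $B$ and degree at most 4. Under the $M$-rule, a 4-vertex lies in two triangles and has at most one neighbor in $A$ in each; a poor vertex has at most one in its triangle and one outside. A 2-element has at most one neighbor in $A$. A $\Delta$-neighbor of a hinge has degree 2. A vertex $t\in\mathrm{Gh}_1$ in $A$ has at most one: either $u,y\in B$, or $y\in B$ is big and at most one of $u,e$ is in $A$. A hinge in $A$ has $w\in B$, so its neighbors in $A$ are $v$ and at most one of $x,y$. A vertex of $S\cap A$ is of type (ii) with $u,z\in B$; it has $e$ and at most one of $g,h$. And $\mathcal T\subseteq B$.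

**Step 7 (which vertices outside $Y$ get new neighbors in $A$).** Light vertices outside $Y$ are safe by (2). The other small vertices outside $Y$ are hinges and heavy vertices. List the new vertices of $A$ and their possible neighbors in $A$ outside $Y$.

- A vertex of $S\cap A$ has all its neighbors outside $U$ in $B$.
- A hinge $t\in\mathrm{Gh}_2$ in $A$ has $w\in B$; one of $x,y$ is in $R$, and the other, being small and adjacent to it, is light, touched heavy, or a hinge of $\mathrm{Gh}_2$. The $\Delta$-neighbor of $t$ has only the neighbors $t\in Y$ and $w$.
- For a vertex of $\mathrm{Gh}_1$ in $A$, neighbors outside $Y$ were colored before it, and by Step 3 such a neighbor in $A$ can only be $u$, a touched heavy vertex.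
- Neighbors of an element are light, touched heavy, hinges of $\mathrm{Gh}_2$, or, for a 2-element, big of the opposite color.

So hinges outside $Y$ and untouched heavy vertices outside $Y$ get no new neighbor in $A$. Touched heavy vertices outside $Y$ get new ones only from $U$; they are satisfied or critical, since troubled ones are in $Y$.

**Step 8 (satisfied heavy $u\notin Y$ in $A$).** At most $\kappa+2$ neighbors are outside the original $B$, and $n$ of them are in $U\subseteq Y$. So $n\le\kappa+2$, hence $q\ge\kappa$, and at most $\kappa+2-n$ neighbors were in $A$. At most $n-q$ new ones arrive, since of two $U$-vertices in a triangle with $u$ at most one is in $A$. The total is at most $\kappa+2-q\le2$.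

**Step 9 (critical $z$ in $A$).** It is helped, so of type (C1) or (C2), and it is unsatisfied with $b=1$, so $z\notin Y$. At most $\kappa+2=d-1$ of its neighbors are outside the original $B$, and $n(z)=d-2$ are in $R$; so at most one was in $A$ originally. Now $c=c(z)$ has neighbors $z,m,s$ and is colored by the standard rule after $m=m(z)$. If $m\in A$, it sees $z,m\in A$; if $m\in B$, then by (8) it sees $z,s\in A$. In both cases at most one colored neighbor is in $B$, so $c$ gets $B$. Hence at most one new neighbor of $z$ is in $A$: the other $R$-neighbor in (C1), one of $a,a'$ in (C2), since the triangle $zaa'$ is not monochromatic. The total is at most 2.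

So $G$ has a coloring, a contradiction. This proves Proposition 10. $\square$

## 9. The ledger when $R$ is empty

The procedure has ended. The purpose of this section is to list the charges, and then to let small vertices contribute $\frac12$ to each big neighbor.

**Lemma 12.** After the procedure, the small vertices of $G'$ have the following charges.

(a) Poor vertices have $0$; 3-elements in no triangle have $1$; 2-elements have $1$; 4-elements have at least $\mu\ge0$, and at least $\frac12$ if they were paid.

(b) Heavy vertices with $b=0$ have at least $0$.

(c) Heavy vertices with $b\ge1$ have at least $\frac b2$ if peeled in S1, and $0$ if peeled in S3. If never peeled, then, with $\varphi_0$ now denoting the number of branches without a big vertex,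
$$\mu_1-\tfrac b2\ \ge\ \max\left(0,\varphi_0-\tfrac12\right). \tag{9}$$

(d) Hinges have $1$; 3-vertices with $b\ge1$ have at least $\frac b2$, and exactly $2b$ if in no triangle; 2-vertices outside $\Delta$ with two big neighbors have $2$.

*Proof.* (a) S0 removes only 4-vertices, so all other elements left $R$ by being paid exactly $1$. For 4-elements use Lemma 9.

(b) If never peeled, the charge is $\mu=d+\beta-6\ge2$ since $d\ge5$ and $\beta\ge3$, as in the proof of Lemma 8. If peeled in S1, the vertex was unsatisfied and not troubled, so $\mu-n_R\ge0$. For S2 we saw in Section 7 that nobody pays more than $\mu$, except $u_1$ in case (b), which pays at most $\mu+1$ and receives $1$. Critical vertices have $b=1$, so S3 does not occur.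

(c) The peeled cases are Lemma 7; troubled vertices have $b=0$, so S2 does not occur. If never peeled, (5) with $R=\emptyset$ and (3) give $\mu_1-\frac b2\ge d-\frac92+\varphi_0\ge\varphi_0-\frac12$, which is positive if $\varphi_0\ge1$. If $\varphi_0=0$, every branch contains a big vertex, so $p=p_b$, $t=t_b$, $d=p_b+2t_b+\tau$, and (5) becomes $\mu_1-\frac b2=\frac72p_b+3t_b+t_e-6$. From $4\le d\le2(p_b+t_b)$ we get $p_b+t_b\ge2$, so this is at least $\frac12p_b+t_e>0$, because $p_b+t_e=b\ge1$.

(d) For hinges see Section 5; they are never peeled. A 3-vertex with $b\ge1$ has $\tau=0$ by Lemma 5. In no triangle, $\mu=0$ and $\mu_1=2b$. In a triangle, $\mu_1=-1+2p_b+\frac32t_e$, and $\mu_1-\frac b2=-1+\frac32p_b+t_e\ge0$. A 2-vertex outside $\Delta$ is in no triangle, and two big neighbors give $-2+4=2$. $\square$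

This list covers all small vertices of $G'$: a 2-vertex outside $\Delta$ has one or two big neighbors, and 3-vertices, light 4-vertices, hinges and heavy vertices all occur. The only vertices that may be unable to give $\frac12$ to a big neighbor are those peeled in S3.

**Rule A.** Each non-facial triangle of $G'$ gives $1$ to each of its vertices.

**Definition.** A vertex is *tight* if it was peeled in S3 and all triangles of $G'$ at it bound faces.

**Rule B.** Each small non-tight $u\in V(G')$ gives $\frac12$ to each of its big neighbors.

A non-tight vertex peeled in S3 has $b=1$ and received at least $1$ by Rule A. With Lemma 12, every small vertex of $G'$ has charge at least $0$ after Rule B. Let $\sigma(y)\ge0$ be this charge of a small $y$.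

Consider a big $w$. Its charge $2p+3t-6$ is $-6$ plus $2$ or $\frac32$ for each edge of $G'$ at $w$. Edges to small vertices lost exactly this contribution in Stage 0; edges to big vertices kept it. With Rule B, the charge of $w$ is now at least
$$-6+\tfrac12\cdot\#\{\text{edges of } G' \text{ at } w \text{ not leading to a tight vertex}\}. \tag{10}$$
If many consecutive neighbors of $w$ are tight, this is not enough, and the faces between them have to help.

## 10. Tight corners

**Definition.** A *tight corner* is an angle of a face of $G'$ at a big vertex $w$, its center, between two consecutive edges $wu_1,wu_2$ with $u_1\neq u_2$ tight.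

A tight $u$ was critical when peeled. So $w$ is the only big neighbor of $u_i$, and $wu_i$, lying in a triangle with the $\Delta$-neighbor of $u_i$, is in no triangle of $G'$. Hence the face of a tight corner has length at least $6$.

**Lemma 13.** Let a tight corner lie in a face of length 6, with facial walk $w\,u_1\,x_1\,m\,x_2\,u_2$. These six vertices are distinct, and $x_1x_2\notin E(G)$. Each $x_i$ is an element that was paid by $u_i$. The face contains only this one tight corner.

*Proof.* Adjacent vertices on the walk are distinct, and vertices at distance 2 are distinct because there is no backtracking. At distance 3: $m=w$ would make $wu_1x_1$ a triangle, and $x_1=u_2$ or $x_2=u_1$ would make $wu_1u_2$ a triangle; but $wu_1,wu_2$ are in no triangle of $G'$. If $x_1x_2$ were an edge, $wu_1x_1x_2u_2$ would be a 5-cycle. When $u_i$ was peeled, all its neighbors except $w$ and a vertex of $\Delta$ were in $R$ and were paid by $u_i$; $x_i$ is one of them. Finally, the center of a tight corner is big with tight, hence heavy, neighbors on the walk. The $u_i,x_i$ are small, and $m$ has the light neighbors $x_1,x_2$ on the walk. So only $w$ is a center. $\square$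

Call $m$ the *middle* of this face.

**Rule C.**

- (C-1) A face of length $\ell\ge7$ divides its charge $\ell-6$ equally among its tight corners.
- (C-2) Each light $y$ with $\sigma(y)\ge\frac12$ gives $\frac18$ to each tight corner of a 6-face containing $y$.
- (C-3) Each heavy $m$ gives $\frac18$ to each tight corner of a 6-face in which it is the middle and both $x_1,x_2$ are poor.

In (C-1), the centers are big and their neighbors on the walk are small, so no two consecutive positions of the walk are tight corners. There are at most $\ell/2$ of them, and each gets at least $2-\frac{12}\ell\ge\frac27$. In (C-2), a light vertex has at most four angles, and each 6-face containing it uses one and has at most one tight corner; so it gives at most $\frac12\le\sigma(y)$. For (C-3) see Lemma 15.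

**Lemma 14.** Every tight corner receives at least $\frac18$.

*Proof.* If the face has length at least 7, use (C-1). Let it have length 6, with the notation of Lemma 13.

*Case 1: some $x_i$ is not poor.* It is a light vertex. A 2-element has $\sigma=1-\frac12=\frac12$, a 3-element in no triangle has $\sigma\ge1$, and a 4-element that was paid has $\sigma\ge\frac12$. So $x_i$ gives $\frac18$ by (C-2).

*Case 2: $x_1,x_2$ are poor.* Then $m$ is small. It is not a hinge: $x_1,x_2$ would be the two neighbors of the hinge that are neither big nor 2-vertices, hence adjacent. If $m$ is heavy, (C-3) applies. Let $m$ be light. We show $\sigma(m)\ge\frac12$, or that the configuration does not occur.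

Say $x_i$ is of type P if $u_ix_i$ is in no triangle. Then the two other neighbors of $x_i$ form its triangle $\{x_i,m,s_i\}$ with it. Say $x_i$ is of type Q if $u_ix_i$ is in a triangle $\{u_i,x_i,x_i'\}$. This triangle lies in $G'$, by Lemma 6(d) at $x_i$, and bounds a face since $u_i$ is tight. At the 3-vertex $x_i$ the edges $x_iu_i$ and $x_ix_i'$ form only one angle, and it belongs to this 3-face. The 6-face has an angle between $x_iu_i$ and $x_im$ at $x_i$, so $m\ne x_i'$, and $x_im$ is in no triangle.

*Both P.* The triangles $\{x_1,m,s_1\}$ and $\{x_2,m,s_2\}$ are distinct because $x_1x_2\notin E(G)$, hence edge-disjoint. So the light vertex $m$ is a 4-vertex with $b=0$ in exactly these two triangles. By symmetry let $u_1$ be peeled before $u_2$. When $u_1$ was peeled, $x_1\in R$, and $x_2\in R$ because $u_2$ paid it later; $u_1$ was of type (C1) or (C2), since $u_1x_1$ is in no triangle. If $m\in R$ at that time, then $u_1$ was helped by (H2) with $c=x_1$, $c_2=x_2$, and would not have been peeled in S3. So the element $m$ had already left $R$. It did not leave by S0, as its neighbor $x_1$ would have left too. So it was paid, and $\sigma(m)\ge\frac12$.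

*One P and one Q*, say $x_1$ is P and $x_2$ is Q; nothing is assumed about which of $u_1,u_2$ was peeled first. Then $m$ is in the triangle $\{x_1,m,s_1\}$, $s_1\ne x_2$, and $mx_2$ is in no triangle. As $s_1$ is adjacent to the poor $x_1$, it is not big. If $d(m)=4$, then $b(m)=0$ and $m$ is in exactly one triangle: one more would need two of its edges other than $mx_1,ms_1$, and $mx_2$ is in none. So $\mu(m)=1$ and $\sigma(m)\ge1$. Otherwise $N(m)=\{x_1,s_1,x_2\}$, so $m$ is poor, and its neighbor $x_2$ outside its triangle is light. When $u_1$ was peeled, $x_1\in R$ and $u_1$ was of type (C1) or (C2). If $m\in R$ at that time, then $u_1$ was helped by (H1), a contradiction. If $m\notin R$, then $m$ had left $R$ at the peeling of a heavy neighbor, which can only be $s_1$; but then $x_1\in N(s_1)$ would have left as well, a contradiction. So $d(m)=3$ does not occur.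

*Both Q.* The edges $mx_1,mx_2$ are in no triangle. $d(m)\ne2$ by Lemma 5, as $x_1$ is light. If $d(m)=3$, then $m$ is in no triangle; if $b(m)=0$, then $\sigma(m)\ge1$, and otherwise $\sigma(m)\ge2b-\frac b2\ge1$. If $d(m)=4$, then $b(m)=0$, $m$ is in at most one triangle, $\mu(m)\ge1$ and $\sigma(m)\ge1$.

So the light vertex $m$ has $\sigma(m)\ge\frac12$ and gives $\frac18$ by (C-2). $\square$

**Lemma 15.** Heavy vertices can afford (C-3).

*Proof.* Let $m$ be heavy. Call a poor neighbor of $m$ *foreign* if it was paid in S3 by a vertex other than $m$, and let $\varphi$ be the number of branches of $m$ containing a foreign vertex. Such branches contain no big vertex. In each corner of (C-3) the vertices $x_1,x_2$ are foreign and lie in distinct branches, as $x_1x_2\notin E(G)$. So if $m$ gives anything, $\varphi\ge2$. There are at most $2\varphi$ foreign vertices. Different corners use different angles at $m$, each angle is between two edges to foreign vertices, and each edge is in at most two angles; so there are at most $2\varphi$ corners, and $m$ gives at most $\frac\varphi4$. Let $\varphi\ge2$. Since $\varphi-1\ge\frac\varphi4$, it suffices to show $\sigma(m)\ge\varphi-1$.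

*$m$ was peeled in S3.* Then all its neighbors except the big one and the one in $\Delta$ were paid by $m$, so $\varphi=0$, a contradiction.

*$m$ was peeled in S2.* Then all its neighbors except its partners were in $R$ and were paid in S2. The partners are heavy or 4-vertices, so not poor. Again $\varphi=0$, a contradiction.

*$m$ was never peeled.* If $b\ge1$, then $\varphi\le\varphi_0$ in (9), so $\sigma(m)\ge\varphi-\frac12$. If $b=0$, then $\sigma(m)\ge\mu(m)=d+\beta-6\ge\beta-1\ge\varphi-1$.

*$m$ was peeled in S1.* Consider the state just before. No foreign vertex was in $R$, since $m$ would have paid it. Let $\varphi_1$ be the number of branches that contain both a foreign vertex and a vertex of $R$. Such a branch is a triangle $\{m,x,s\}$ with $x$ foreign and $s\in R$; then $x$ is a 3-vertex outside $R$, so $x\in\mathrm{Gh}_1$, and the triangle is counted in $q(m)$ but not in $q_R(m)$. As $m$ was unsatisfied, $q_R\le\kappa-1-\varphi_1$. The other $\varphi-\varphi_1$ foreign branches are counted in $\varphi_0$, so $\varphi_0\ge\varphi-\varphi_1$. If $b=0$, (6) gives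
$$\sigma(m)\ge d-6+(\varphi-\varphi_1)-(d-5-\varphi_1)=\varphi-1 .$$
If $b\ge1$, (5) and (3) give
$$\sigma(m)\ge d-6+\tfrac32+(\varphi-\varphi_1)-(d-4-\varphi_1)=\varphi-\tfrac12 . \qquad\square$$

## 11. The total is not $-12$

After Rule C every face, every non-facial triangle and every small vertex of $G'$ has charge at least $0$: faces and triangles give away at most what they have, light vertices were checked with Rule C, and heavy vertices are covered by Lemma 15. Let every tight corner pass what it receives to its center.

Let $w$ be big. By Lemma 6(b) it has at least $96$ edges in $G'$. Choose $48$ disjoint pairs of cyclically consecutive edges at $w$. In each pair, either some edge does not lead to a tight vertex and contributes at least $\frac12$ in (10), or both lead to tight vertices, which are distinct; then the angle between them is a tight corner, and it contributes at least $\frac18$ by Lemma 14. So the final charge of $w$ is at least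
$$-6+48\cdot\tfrac18=0 .$$
This is where the number comes from: $48$ pairs need degree $96$ in $G'$, hence degree $192=D+1$ in $G$.

All charges are now nonnegative, while moving charge has not changed the total, which is $-12$ by (1). This contradiction shows that there is no counterexample $G$. Theorem 1 is proved, and with it Theorem 2. $\blacksquare$
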